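\title{Associativity of the convolution of invariant Keisler measures in NIP theories}


\begin{abstract}
Let $M$ be a small model of a complete first-order theory, enumerated by $\bar m$. The $M$-invariant Keisler measures over the monster model that concentrate on types of conjugates of $\bar m$ carry, in NIP theories, a convolution product that extends composition of elementary self-embeddings of $M$. We prove that this product is associative in every NIP theory. Associativity amounts to an exchange of integrals for Borel functions on a type space that need not be metrizable; we obtain it by squeezing an NIP formula between definable sets of almost equal measure. The argument is local in the formula and allows the third measure to be arbitrary. We also give an example with the independence property in which associativity fails for Borel-definable measures, and we show that no such example exists when the model and the language are countable.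
\end{abstract}

\section{The convolution product and the question}\label{sec:intro}

Let $T$ be a complete first-order theory in a language $\mathcal L$, and let $\mathfrak C$ be a monster model of $T$: for some infinite cardinal $\kappa$, every type over a subset of $\mathfrak C$ of size less than $\kappa$ is realized in $\mathfrak C$, and every elementary map between such subsets extends to an automorphism of $\mathfrak C$. Let $M\prec\mathfrak C$ with $|M|<\kappa$, fix an enumeration $\bar m$ of $M$, and let $\bar y$ be a tuple of variables of the length of $\bar m$. The letters $x,w,z$ denote finite tuples of variables and $b,c,d,e$ finite tuples of elements. The formulas $\varphi(x;\bar y)$, $\theta(x;\bar y)$ are $\mathcal L$-formulas without parameters; since $\bar m$ enumerates $M$, every formula over $M$ has the form $\theta(x;\bar m)$.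

For a set $A$ of parameters, $S_x(A)$ is the compact space of complete types over $A$, and its clopen sets are the sets $[\theta]$ of types containing a formula $\theta$ over $A$. A \emph{Keisler measure} over $A$ is a finitely additive probability on formulas over $A$ up to equivalence; equivalently, it is a regular Borel probability on the type space (Lemma~\ref{lem:measure}). A type is identified with the Dirac measure at it.

Let $S_{\bar m}(\mathfrak C)$ be the closed set of types in $S_{\bar y}(\mathfrak C)$ that extend $\operatorname{tp}(\bar m/\emptyset)$. These are the types $\operatorname{tp}(\bar n/\mathfrak C)$ with $\bar n\equiv_\emptyset\bar m$ in a larger monster model $\mathfrak C'\succ\mathfrak C$. An automorphism $\eta$ of $\mathfrak C$ gives the point $\operatorname{tp}(\eta(\bar m)/\mathfrak C)$, and such points are dense, because a consistent set $\operatorname{tp}(\bar m/\emptyset)\cup\{\theta(b;\bar y)\}$ is realized in $\mathfrak C$ by a tuple conjugate to $\bar m$. So a point of $S_{\bar m}(\mathfrak C)$ is a limit of automorphisms as seen on $M$. Let $\mathfrak M_{\bar m}(\mathfrak C)$ be the set of Keisler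 measures over $\mathfrak C$ in $\bar y$ that concentrate on $S_{\bar m}(\mathfrak C)$, that is, give measure $1$ to every formula of $\operatorname{tp}(\bar m/\emptyset)$. Such a measure is a random limit of automorphisms, and one would like to compose two of them.

Two ingredients are needed. First, $\mu\in\mathfrak M_{\bar m}(\mathfrak C)$ is \emph{$M$-invariant} if $\mu(\varphi(b;\bar y))$ depends only on $\varphi$ and $\operatorname{tp}(b/M)$. We write $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ for the set of these measures, and for such $\mu$ we put
\[
F^\varphi_\mu\colon S_x(M)\to[0,1],\qquad F^\varphi_\mu(\operatorname{tp}(b/M))=\mu(\varphi(b;\bar y)).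
\]
Second, for $b\in\mathfrak C^x$ define
\[
h_b\colon S_{\bar m}(\mathfrak C)\to S_x(M),\qquad h_b(q)=\{\theta(x;\bar m):\theta(b;\bar y)\in q\}.
\]
If $q=\operatorname{tp}(\eta(\bar m)/\mathfrak C)$ with $\eta\in\operatorname{Aut}(\mathfrak C')$, then $h_b(q)=\operatorname{tp}(\eta^{-1}(b)/M)$: the map $h_b$ records how $b$ looks from the moved copy of $M$. It is continuous, since
\begin{equation}\label{eq:h}
h_b^{-1}[\theta(x;\bar m)]=[\theta(b;\bar y)].
\end{equation}
For an $M$-invariant $\mu$ and any $\nu\in\mathfrak M_{\bar m}(\mathfrak C)$, the \emph{convolution} $\mu*\nu$ is given by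
\begin{equation}\label{eq:conv}
(\mu*\nu)(\varphi(b;\bar y))=\int_{S_x(M)}F^\varphi_\mu\,d\big((h_b)_*\nu\big),
\end{equation}
provided the integrands are measurable; the right side is also written $(\mu\otimes(h_b)_*\nu)(\varphi(x;\bar y))$.

\begin{example}\label{ex:composition}
Let $p$ be an $M$-invariant type and $q=\operatorname{tp}(\eta(\bar m)/\mathfrak C)$ with $\eta\in\operatorname{Aut}(\mathfrak C)$. Then $\varphi(b;\bar y)\in p*q$ if and only if $\varphi(\eta^{-1}(b);\bar y)\in p$, so $p*q=\eta(p)$. For an elementary map $\zeta\colon M\to M$ the realized type $p_\zeta=\operatorname{tp}(\zeta(\bar m)/\mathfrak C)$ is $M$-invariant, and extending an elementary map $\eta\colon M\to M$ to an automorphism of $\mathfrak C$ gives $p_\zeta*p_\eta=p_{\eta\circ\zeta}$. The right side of \eqref{eq:conv} is affine in $\mu$ and in $\nu$. Hence on finite convex combinations of the types $p_\zeta$, the product $*$ is ordinary convolution on the monoid of elementary self-embeddings of $M$, with the order of composition reversed.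
\end{example}

A family of subsets of a set \emph{shatters} a finite set $B$ if every subset of $B$ is the trace on $B$ of a member of the family. A formula $\varphi(x;z)$ is \emph{NIP} if there is a number $D$ such that the family $\{\varphi(\mathfrak C;c):c\in\mathfrak C^z\}$ shatters no set of $D+1$ points of $\mathfrak C^x$; otherwise it has the independence property (IP). For $\varphi(x;\bar y)$ we let $z$ be the finite tuple of variables from $\bar y$ that occur in it, and call $\varphi$ NIP if $\varphi(x;z)$ is. The theory $T$ is NIP if all its formulas are.

In an NIP theory every $M$-invariant measure $\mu$ is \emph{Borel-definable} over $M$, meaning that all functions $F^\varphi_\mu$ are Borel. So \eqref{eq:conv} makes sense on $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$. It is known that this set is closed under $*$, that $*$ is associative on types, and that it is associative on the measures that are finitely satisfiable in $M$, as well as on those that are definable and finitely satisfiable over $M$. The following question comes from the work of Gannon, Hoffmann and Krupi\'nski \cite{GHK}.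

\begin{quote}
\emph{Is $*$ associative on $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ for every NIP theory $T$ and all $\mathfrak C$, $M$, $\bar m$?}
\end{quote}

Example~\ref{ex:composition} suggests the answer yes, with a proof in the style of Fubini's theorem. The answer is indeed yes.

\begin{theorem}\label{thm:A}
Let $T$ be NIP. Then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $\mu,\nu,\lambda\in\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$.
\end{theorem}

A soft measure-theoretic argument, however, does not prove it. Section~\ref{sec:exchange} rewrites associativity as an exchange of integrals. The exchange is automatic for functions measurable with respect to the $\sigma$-algebra generated by the clopen sets (Proposition~\ref{prop:D}), which settles the case of countable $M$ and $\mathcal L$, but it can fail for Borel functions: Theorem~\ref{thm:C} gives a theory with IP and Borel-definable $\mu,\nu$ for which associativity fails. The role of NIP is to provide a finite approximation of the formula $\varphi$, called a sandwich, in which $x$ and $\bar y$ interact only through a finite tuple of parameters (Section~\ref{sec:sandwich}).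 Section~\ref{sec:main} shows that a sandwich traps both sides of the associativity law in the same short interval. This yields Theorem~\ref{thm:B}, which contains Theorem~\ref{thm:A}, needs NIP only for the formula at which the two sides are compared, and allows $\lambda$ to be arbitrary.

\section{Measures on type spaces}\label{sec:prelim}

From here on $T$ is arbitrary unless NIP is assumed explicitly. A finite Borel measure $\rho$ on a compact Hausdorff space is \emph{regular} if the measure of each Borel set is the supremum of the measures of its compact subsets and the infimum of the measures of its open supersets. A bounded function $F$ is \emph{$\rho$-measurable} if it is measurable for the completion of $\rho$; equivalently, there are bounded Borel functions $G^-\le F\le G^+$ with $\int(G^+-G^-)\,d\rho=0$. It is \emph{universally measurable} if it is $\rho$-measurable for every regular Borel probability $\rho$. Borel functions are universally measurable, and the universally measurable functions are closed under linear combinations, products and bounded pointwise limits of sequences.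

\begin{lemma}\label{lem:measure}
Let $X,Y$ be type spaces or closed subsets of type spaces, $f\colon X\to Y$ continuous, and $\rho$ a finite regular Borel measure on $X$.
\begin{enumerate}
\item[(a)] A finitely additive probability on the clopen subsets of $X$ extends to a regular Borel probability, and two finite regular Borel measures that agree on clopen sets are equal.
\item[(b)] The push-forward $f_*\rho$ and the restriction $\rho(V\cap{\,\cdot\,})$ to a clopen set $V$ are regular.
\item[(c)] If $F$ is a bounded $f_*\rho$-measurable function on $Y$, then $F\circ f$ is $\rho$-measurable and $\int F\circ f\,d\rho=\int F\,d(f_*\rho)$. If $F$ is universally measurable, so is $F\circ f$.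
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A finitely additive probability gives a positive functional on the locally constant functions, which are uniformly dense in $C(X)$, and the Riesz representation theorem gives the extension. For uniqueness, an open superset of a compact set $K$ contains a clopen superset of $K$, so the values on clopen sets determine the values on compact sets, and these determine the measure.

(b) For a finite measure, outer regularity follows from inner regularity by taking complements. If $G\subseteq Y$ is Borel and $K\subseteq f^{-1}(G)$ is compact, then $f(K)\subseteq G$ is compact and $f_*\rho(f(K))\ge\rho(K)$. If $G\subseteq X$ is Borel, approximate $V\cap G$ from inside by compact sets.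

(c) Compose Borel functions $G^-\le F\le G^+$ as above with $f$. The last statement follows because $f_*\rho$ is regular by (b).
\end{proof}

Part (a) is used repeatedly below: an identity between measures is checked on formulas and then applied to Borel or universally measurable functions. This is legitimate only when both sides are known to be regular measures.

Let $\sigma\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$. We say that \emph{$\sigma*\lambda$ is defined} if $F^\varphi_\sigma$ is $(h_b)_*\lambda$-measurable for all $\varphi(x;\bar y)$ and $b\in\mathfrak C^x$. We call $\sigma$ \emph{universally measurable over $M$} if every $F^\varphi_\sigma$ is universally measurable. Thus $\sigma*\lambda$ is defined whenever $\sigma$ is universally measurable over $M$, and also whenever $\lambda$ is a type, since every function is measurable for the completion of a Dirac measure.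

\begin{lemma}\label{lem:welldef}
If $\sigma*\lambda$ is defined, then \eqref{eq:conv} defines an element $\sigma*\lambda$ of $\mathfrak M_{\bar m}(\mathfrak C)$. If $\lambda$ is $M$-invariant, so is $\sigma*\lambda$.
\end{lemma}

\begin{proof}
Adding dummy parameters does not change the value: if $\pi\colon S_{xx'}(M)\to S_x(M)$ is restriction, then $\pi\circ h_{bb'}=h_b$, and the function attached to $\varphi(x;\bar y)$ viewed as a formula in $xx'$ is $F^\varphi_\sigma\circ\pi$. So two equivalent formulas over $\mathfrak C$ may be written $\varphi(b;\bar y)$ and $\varphi'(b;\bar y)$ with the same $b$. The formula $\chi(x)$ saying that $\varphi(x;\bar y)$ and $\varphi'(x;\bar y)$ define the same set has no parameters and holds of $b$, so it belongs to every type in the image of $h_b$, and $F^\varphi_\sigma=F^{\varphi'}_\sigma$ on $[\chi]$. Hence the value depends only on the formula up to equivalence. Finite additivity follows from $F^{\varphi\vee\varphi'}_\sigma+F^{\varphi\wedge\varphi'}_\sigma=F^\varphi_\sigma+F^{\varphi'}_\sigma$ and $F^\bot_\sigma=0$, and $F^\theta_\sigma=1$ for $\theta(\bar y)\in\operatorname{tp}(\bar m/\emptyset)$.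 If $\lambda$ is $M$-invariant and $b\equiv_Mb'$, then $(h_b)_*\lambda$ and $(h_{b'})_*\lambda$ agree on clopen sets by \eqref{eq:h}, so they are equal.
\end{proof}

\section{Associativity as an exchange of integrals}\label{sec:exchange}

Let $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and universally measurable over $M$, let $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ and $b\in\mathfrak C^x$, and put
\[
\rho=(h_b)_*\lambda,\qquad\tau=(h_b)_*(\nu*\lambda).
\]
For $p=\operatorname{tp}(b'/M)\in S_x(M)$ let $K_p=(h_{b'})_*\nu$; by the last line of the proof of Lemma~\ref{lem:welldef} this depends only on $p$. Think of $p\mapsto K_p$ as a random map from $S_x(M)$ to itself. By \eqref{eq:h}, $K_p[\theta(x;\bar m)]=F^\theta_\nu(p)$, and therefore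
\begin{equation}\label{eq:tau}
\tau[\theta(x;\bar m)]=(\nu*\lambda)(\theta(b;\bar y))=\int F^\theta_\nu\,d\rho=\int K_p[\theta(x;\bar m)]\,d\rho(p).
\end{equation}
By the definition of $\mu*\nu$ we also have $\int F^\varphi_\mu\,dK_p=F^\varphi_{\mu*\nu}(p)$. Consequently, associativity at the formula $\varphi(b;\bar y)$ is the case $f=F^\varphi_\mu$ of the identity
\begin{equation}\label{eq:exchange}
\int f\,d\tau=\int\Big(\int f\,dK_p\Big)\,d\rho(p),
\end{equation}
whose left side is then $(\mu*(\nu*\lambda))(\varphi(b;\bar y))$ and whose right side is $((\mu*\nu)*\lambda)(\varphi(b;\bar y))$. Equation \eqref{eq:tau} says that \eqref{eq:exchange} holds for indicators of clopen sets. If $\lambda$ is a type, then $\rho$ is a Dirac measure $\delta_p$, the regular measures $\tau$ and $K_p$ agree on clopen sets, and \eqref{eq:exchange} holds for every $K_p$-measurable $f$. For general $\lambda$, countable operations carry us as far as the $\sigma$-algebra generated by the clopen sets.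

\begin{proposition}\label{prop:D}
Let $T$ be arbitrary, and let $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and universally measurable over $M$. Suppose that each $F^\varphi_\mu$ is measurable for the $\sigma$-algebra generated by the clopen sets; this holds, for example, if $M$ and $\mathcal L$ are countable and $\mu$ is Borel-definable over $M$. Then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$.
\end{proposition}

\begin{proof}
If $M$ and $\mathcal L$ are countable, then $S_x(M)$ has countably many clopen sets, every open set is a countable union of them, and so they generate the Borel $\sigma$-algebra.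

Fix $x$ and $\lambda$, and let $\Sigma$ be the $\sigma$-algebra on $S_x(M)$ generated by the clopen sets. Let $H$ be the set of bounded $\Sigma$-measurable functions $f$ such that $p\mapsto\int f\,dK_p$ is universally measurable and \eqref{eq:exchange} holds for every $b\in\mathfrak C^x$. Indicators of clopen sets lie in $H$, by \eqref{eq:tau} and because $F^\theta_\nu$ is universally measurable. The set $H$ is a vector space, and it is closed under bounded monotone limits of sequences by dominated convergence, applied to $\tau$, to each $K_p$, and to $\rho$. The monotone class theorem states that a vector space of bounded functions that is closed under bounded monotone limits of sequences and contains the indicators of an algebra of sets contains every bounded function measurable for the generated $\sigma$-algebra. Hence $F^\varphi_\mu\in H$ for every $\varphi(x;\bar y)$. This says that $F^\varphi_{\mu*\nu}$ is universally measurable, so that $(\mu*\nu)*\lambda$ is defined, and that the two sides agree at every $\varphi(b;\bar y)$.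
\end{proof}

So, for Borel-definable $\mu$ and $\nu$, associativity can fail only if $M$ or $\mathcal L$ is uncountable. In that case an open set $U\subseteq S_x(M)$ may be a union of uncountably many clopen sets $V_a$ and of no countable subfamily. Regularity forces $\tau(U)=0$ as soon as $\tau(V_a)=0$ for every $a$. On the other side of \eqref{eq:exchange}, each $K_p$ may concentrate on its own set $V_{a(p)}$, so that $K_p(U)=1$ for all $p$, while any single $V_a$ is charged only by a $\rho$-null set of $p$. Section~\ref{sec:counter} realizes exactly this picture with $F^\varphi_\mu=\mathbf 1_U$. A proof of Theorem~\ref{thm:A} must therefore use more about $F^\varphi_\mu$ than that it is Borel.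

\section{Sandwiches}\label{sec:sandwich}

The function $F^\varphi_\mu$ measures the set $\varphi(b';\bar y)$ as $b'$ varies. We approximate the formula $\varphi$ itself: we cut the $z$-sort into finitely many definable pieces so that, for $c$ in one piece, the sets $\varphi(x;c)$ all lie between two fixed definable sets of almost equal measure.

\begin{definition}\label{def:sandwich}
Let $\varphi(x;z)$ be a formula, $\rho$ a Keisler measure on $S_x(M)$ and $\varepsilon>0$. An \emph{$\varepsilon$-sandwich} for $(\varphi,\rho)$ consists of a finite tuple $d\in\mathfrak C^w$, a Keisler measure $\rho'$ on $S_x(Md)$ extending $\rho$, and $\mathcal L$-formulas $\psi_i(w;z)$, $\theta_i^-(x,w)$, $\theta_i^+(x,w)$ for $1\le i\le k$ such that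
\begin{enumerate}
\item[(S1)] the sets $\psi_i(d;z)$ partition $\mathfrak C^z$;
\item[(S2)] $\models\forall x\,\forall z\,\big[\psi_i(d;z)\to\big((\theta_i^-(x,d)\to\varphi(x;z))\wedge(\varphi(x;z)\to\theta_i^+(x,d))\big)\big]$ for each $i$;
\item[(S3)] $\rho'(\theta_i^+(x,d)\wedge\neg\theta_i^-(x,d))<\varepsilon$ for each $i$.
\end{enumerate}
The pair $(\varphi,\rho)$ \emph{admits sandwiches} if it has an $\varepsilon$-sandwich for every $\varepsilon>0$.
\end{definition}

\begin{example}\label{ex:lebesgue}
Let $M=(\mathbb R,<)$, let $\varphi(x;z)$ be $x<z$, and let $\rho(\theta)$ be the Lebesgue measure of $\theta(\mathbb R)\cap[0,1]$. Take $d=(d_0,\dots,d_n)$ with $d_i=i/n$, and $\rho'=\rho$. On the piece $d_{i-1}\le z<d_i$ the set $x<z$ lies between $x<d_{i-1}$ and $x<d_i$, which differ by measure $1/n$. On the piece $z<d_0$ it lies between $\bot$ and $x<d_0$, and on the piece $z\ge d_n$ between $x<d_n$ and $\top$; these differences are null.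
\end{example}

\begin{example}\label{ex:dirac}
Let $T$ and $\varphi(x;z)$ be arbitrary and $\rho=\delta_p$. Let $d\models p$ in $\mathfrak C$ and $\rho'=\delta_{\operatorname{tp}(d/Md)}$. Take
\[
\psi_1=\varphi(w;z),\quad\theta_1^-=(x=w),\quad\theta_1^+=\top;\qquad\psi_2=\neg\varphi(w;z),\quad\theta_2^-=\bot,\quad\theta_2^+=(x\ne w).
\]
Condition (S2) holds because $\varphi(d;c)$ puts $d$ inside $\varphi(x;c)$ and $\neg\varphi(d;c)$ puts it outside. Both differences in (S3) are the formula $x\ne d$, of $\rho'$-measure $0$. So $(\varphi,\delta_p)$ admits sandwiches.

The passage from $M$ to $Md$ cannot be avoided. In $M=(\mathbb R,<)$ let $p$ be the type of a positive infinitesimal and $c\models p$. There are realizations of $p$ on both sides of $c$, so a formula over $M$ that implies $x<c$ is not in $p$, and a formula over $M$ implied by $x<c$ is in $p$. With $d$ in $M$ the difference in (S3) for the piece containing $c$ would have measure $1$.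
\end{example}

For NIP formulas sandwiches always exist. The proof uses two standard facts. The first is the Sauer--Shelah lemma: a family of subsets of a set with at most $n$ elements that shatters no set of $D+1$ elements has at most $\sum_{j\le D}\binom nj\le(n+1)^D$ members. The second is the extension theorem of {\L}o\'s and Marczewski \cite{LM}, in the following form.

\begin{lemma}\label{lem:LM}
Let $\mathcal A\subseteq\mathcal B$ be algebras of subsets of a set, $\sigma$ a finitely additive probability on $\mathcal A$, and $B\in\mathcal B$. Put $\sigma_*(B)=\sup\{\sigma(A):B\supseteq A\in\mathcal A\}$ and $\sigma^*(B)=\inf\{\sigma(A):B\subseteq A\in\mathcal A\}$. Then $\sigma$ extends to finitely additive probabilities $\sigma^0,\sigma^1$ on $\mathcal B$ with $\sigma^0(B)=\sigma_*(B)$ and $\sigma^1(B)=\sigma^*(B)$.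
\end{lemma}

\begin{proof}
On the space of $\mathcal B$-simple functions let $N(f)=\inf\{\int g\,d\sigma:g\ge f,\ g\text{ is }\mathcal A\text{-simple}\}$. This functional is sublinear, and $N(\mathbf 1_B)=\sigma^*(B)$ because $g\ge\mathbf 1_B$ gives $B\subseteq\{g\ge1\}\in\mathcal A$ and $\int g\,d\sigma\ge\sigma(\{g\ge1\})$. By the Hahn--Banach theorem there is a linear $L\le N$ with $L(\mathbf 1_B)=N(\mathbf 1_B)$. Applying $L\le N$ to $\pm g$ for $\mathcal A$-simple $g$ shows that $L$ extends $\sigma$, and applying it to $f\le0$ shows that $L$ is positive. Put $\sigma^1(B')=L(\mathbf 1_{B'})$. The same construction for the complement of $B$ gives $\sigma^0$.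
\end{proof}

\begin{lemma}[Sandwich lemma]\label{lem:sandwich}
Let $T$ be arbitrary, $\varphi(x;z)$ an NIP formula and $\rho$ a Keisler measure on $S_x(M)$. Then $(\varphi,\rho)$ admits sandwiches.
\end{lemma}

\begin{proof}
Fix $\varepsilon\in(0,1]$. For a finite tuple $e$ in $\mathfrak C$, a Keisler measure $\sigma$ on $S_x(Me)$ and $c\in\mathfrak C^z$, let $\sigma_*(c)$ be the supremum of $\sigma(\theta)$ over formulas $\theta(x)$ over $Me$ that imply $\varphi(x;c)$, and $\sigma^*(c)$ the infimum of $\sigma(\theta)$ over those implied by $\varphi(x;c)$. The gap $\sigma^*(c)-\sigma_*(c)$ measures how far $\sigma$ is from determining the measure of $\varphi(x;c)$. We first make all gaps small by adding finitely many parameters, and then use compactness to pass from all $c$ to finitely many pieces.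

\medskip\noindent\emph{Step 1: there are a finite $e$ and a measure $\sigma$ on $S_x(Me)$ extending $\rho$ with $\sigma^*(c)-\sigma_*(c)<\varepsilon$ for all $c\in\mathfrak C^z$.}

Suppose not. We construct $c_0,c_1,\dots$ and measures $\sigma_0=\rho,\sigma_1,\dots$, each extending the previous one, with $\sigma_n$ over $Mc_{<n}$. Given $\sigma_n$, choose $c_n$ with $\sigma_n^*(c_n)-(\sigma_n)_*(c_n)\ge\varepsilon$. Lemma~\ref{lem:LM} gives extensions $\sigma_n^0,\sigma_n^1$ of $\sigma_n$ to the formulas over $Mc_{\le n}$ that assign to $\varphi(x;c_n)$ the values $(\sigma_n)_*(c_n)$ and $\sigma_n^*(c_n)$. For either extreme extension alone, $\varphi(x;c_n)$ is arbitrarily close in measure to formulas over $Mc_{<n}$. The average $\sigma_{n+1}=\frac12(\sigma_n^0+\sigma_n^1)$ keeps it far from all of them: for every $\theta(x)$ over $Mc_{<n}$, since $\sigma_n^j(\theta)=\sigma_n(\theta)$,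
\begin{align*}
\sigma_{n+1}(\theta\mathbin{\triangle}\varphi(x;c_n))&\ge\tfrac12\sum_{j=0,1}\big|\sigma_n(\theta)-\sigma_n^j(\varphi(x;c_n))\big|\\
&\ge\tfrac12\big|\sigma_n^1(\varphi(x;c_n))-\sigma_n^0(\varphi(x;c_n))\big|\ge\frac\varepsilon2 .
\end{align*}
Taking $\theta=\varphi(x;c_i)$ with $i<n$, we find that for every $N$ the clopen sets $X_i=[\varphi(x;c_i)]\subseteq S_x(Mc_{<N})$, $i<N$, satisfy $\sigma_N(X_i\mathbin{\triangle}X_j)\ge\varepsilon/2$ for $i\ne j$.

An NIP family cannot contain arbitrarily many sets that are pairwise $\varepsilon/2$ apart, because a sample of logarithmic size separates them. Let $D$ be as in the definition of NIP. Choose $N\ge2$ with $N>(n+1)^D$, where $n=\lceil4\log N/\varepsilon\rceil+1$; this is possible because $n$ grows logarithmically in $N$. Draw $p_1,\dots,p_n\in S_x(Mc_{<N})$ independently with law $\sigma_N$. For fixed $i\ne j$, the probability that no $p_l$ lies in $X_i\mathbin{\triangle}X_j$ is at most $(1-\varepsilon/2)^n$. The probability that this happens for some pair is at most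
\[
\binom N2(1-\varepsilon/2)^n\le\frac{N^2}2e^{-\varepsilon n/2}\le\frac{N^2}2e^{-2\log N}<1 .
\]
So for some choice of $p_1,\dots,p_n$ the sets $X_i$ have $N$ different traces on $\{p_1,\dots,p_n\}$. Realize each of these types by one point of $\mathfrak C^x$. The sets $\varphi(\mathfrak C;c_i)$ have $N$ different traces on the resulting set of at most $n$ points, and they shatter no $D+1$ of them. The Sauer--Shelah lemma gives $N\le(n+1)^D$, a contradiction.

\medskip\noindent\emph{Step 2: finitely many pieces.}

Take $e,\sigma$ as in Step 1. For each $c\in\mathfrak C^z$ choose formulas $\theta_c^-(x),\theta_c^+(x)$ over $Me$ with $\theta_c^-\vdash\varphi(x;c)\vdash\theta_c^+$ and $\sigma(\theta_c^+)-\sigma(\theta_c^-)<\varepsilon$. As $\theta_c^-\vdash\theta_c^+$, this difference is $\sigma(\theta_c^+\wedge\neg\theta_c^-)$. The formula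
\[
\psi_c(z)=\forall x\,\big((\theta_c^-(x)\to\varphi(x;z))\wedge(\varphi(x;z)\to\theta_c^+(x))\big)
\]
is over $Me$ and holds of $c$. Every type in $S_z(Me)$ is realized in $\mathfrak C$, so the clopen sets $[\psi_c]$ cover $S_z(Me)$, and finitely many of them, for $c_1,\dots,c_k$, suffice. Put $\psi_i=\psi_{c_i}\wedge\neg\bigvee_{j<i}\psi_{c_j}$ and $\theta_i^\pm=\theta_{c_i}^\pm$. Let $d$ consist of $e$ and the finitely many elements of $M$ that occur in these formulas. Then $Md=Me$ as sets, the formulas have the form $\psi_i(d;z)$, $\theta_i^\pm(x,d)$ with $\mathcal L$-formulas $\psi_i,\theta_i^\pm$, and $\rho'=\sigma$ completes the sandwich.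
\end{proof}

Conditions (S1) and (S2) form a single first-order statement about $d$ with no other parameters. Let $\chi(w)$ be the $\mathcal L$-formula expressing it, so that $\models\chi(d)$. The next inequality holds at \emph{every} tuple satisfying $\chi$, not only at $d$; this is what allows the sandwich to be transported later. From now on $z$ is the tuple of variables of $\bar y$ occurring in $\varphi(x;\bar y)$, and $\psi_i(w;z)$ is also written $\psi_i(w;\bar y)$.

\begin{lemma}\label{lem:ineq}
Let $\sigma$ be a Keisler measure on $S_{\bar y}(\mathfrak C)$, $b^*\in\mathfrak C^x$, and $d^*\in\mathfrak C^w$ with $\models\chi(d^*)$. Then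
\[
\sum_{i:\ \models\theta_i^-(b^*,d^*)}\sigma(\psi_i(d^*;\bar y))\ \le\ \sigma(\varphi(b^*;\bar y))\ \le\sum_{i:\ \models\theta_i^+(b^*,d^*)}\sigma(\psi_i(d^*;\bar y)).
\]
\end{lemma}

\begin{proof}
By (S1) for $d^*$, the middle term is $\sum_i\sigma(\varphi(b^*;\bar y)\wedge\psi_i(d^*;\bar y))$. By (S2) for $d^*$, if $\theta_i^-(b^*,d^*)$ holds then $\psi_i(d^*;\bar y)$ implies $\varphi(b^*;\bar y)$ and the $i$th summand equals $\sigma(\psi_i(d^*;\bar y))$; if $\theta_i^+(b^*,d^*)$ fails then the two formulas are inconsistent and the summand is $0$.
\end{proof}

A first consequence is that sandwiches give measurability and an estimate of the integral at the same time.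

\begin{lemma}\label{lem:meas}
Suppose that $(\varphi,\rho)$ admits sandwiches, and let $\sigma\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant. Then $F^\varphi_\sigma$ is $\rho$-measurable. For every $\varepsilon$-sandwich, the numbers
\[
I^\pm(\sigma)=\sum_i\sigma(\psi_i(d;\bar y))\,\rho'(\theta_i^\pm(x,d))
\]
satisfy $I^-(\sigma)\le\int F^\varphi_\sigma\,d\rho\le I^+(\sigma)$ and $I^+(\sigma)-I^-(\sigma)\le\varepsilon$.
\end{lemma}

\begin{proof}
Fix an $\varepsilon$-sandwich and let $r\colon S_x(Md)\to S_x(M)$ be restriction, a continuous surjection. The regular measures $r_*\rho'$ and $\rho$ agree on clopen sets, so $r_*\rho'=\rho$. The functions $g^\pm=\sum_i\sigma(\psi_i(d;\bar y))\,\mathbf 1_{[\theta_i^\pm(x,d)]}$ on $S_x(Md)$ are locally constant with $\int g^\pm\,d\rho'=I^\pm(\sigma)$. The weights $\sigma(\psi_i(d;\bar y))$ sum to $1$ by (S1), and $\rho'(\theta_i^+(x,d))-\rho'(\theta_i^-(x,d))\le\rho'(\theta_i^+(x,d)\wedge\neg\theta_i^-(x,d))<\varepsilon$, so $I^+(\sigma)-I^-(\sigma)\le\varepsilon$. Every type in $S_x(Md)$ is realized in $\mathfrak C$, so Lemma~\ref{lem:ineq} with $d^*=d$ gives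
\begin{equation}\label{eq:g}
g^-\le F^\varphi_\sigma\circ r\le g^+\quad\text{on }S_x(Md).
\end{equation}
To descend to $S_x(M)$, put $G^-(p)=\max_{r^{-1}(p)}g^-$ and $G^+(p)=\min_{r^{-1}(p)}g^+$. The sets $\{G^-\ge t\}=r(\{g^-\ge t\})$ and $\{G^+\le t\}=r(\{g^+\le t\})$ are continuous images of compact sets, hence closed, so $G^\pm$ are Borel. By \eqref{eq:g}, $G^-\le F^\varphi_\sigma\le G^+$, and since $g^-\le G^-\circ r$ and $G^+\circ r\le g^+$,
\[
\int(G^+-G^-)\,d\rho=\int(G^+-G^-)\circ r\,d\rho'\le\int(g^+-g^-)\,d\rho'\le\varepsilon .
\]
Doing this for $\varepsilon=1/n$ and taking the supremum of the lower and the infimum of the upper functions shows that $F^\varphi_\sigma$ is $\rho$-measurable. Now $\int F^\varphi_\sigma\,d\rho=\int F^\varphi_\sigma\circ r\,d\rho'$ by Lemma~\ref{lem:measure}(c), and integrating \eqref{eq:g} gives the bounds.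
\end{proof}

\section{Transporting a sandwich}\label{sec:main}

Return to the notation of Section~\ref{sec:exchange}. A sandwich for $(\varphi,\rho)$ places $\int F^\varphi_{\mu*\nu}\,d\rho$ between $I^-(\mu*\nu)$ and $I^+(\mu*\nu)$. The other side of the associativity law is $\int F^\varphi_\mu\,d\tau$, an integral against $\tau$, about which the sandwich says nothing directly. A separate sandwich for $(\varphi,\tau)$ would produce unrelated numbers. Instead we let $\nu$ move the tuple $d$ together with the point $b'$. The simplest case already shows how.

\begin{example}\label{ex:transport}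
Let $M=(\mathbb R,<)$, whose theory is NIP, let $y_0$ be one of the variables of $\bar y$, and let $\varphi$ be $x<y_0$. Suppose that $\nu$ is a type and that $\rho=(h_b)_*\lambda$ is the measure of Example~\ref{ex:lebesgue}, with $d_i=i/n$. Put
\[
w_i=(\mu*\nu)(d_{i-1}\le y_0<d_i)\quad(1\le i\le n),\qquad w_{n+1}=(\mu*\nu)(y_0\ge d_n).
\]
Lemma~\ref{lem:meas} places $\int F^\varphi_{\mu*\nu}\,d\rho$ between $I^-=\sum_{i\le n}w_i\frac{i-1}n+w_{n+1}$ and $I^+=\sum_{i\le n}w_i\frac in+w_{n+1}$.

Let $d^*\models h_d(\nu)$ in $\mathfrak C$. Then $d_0^*<\dots<d_n^*$, and $(\mu*\nu)(\psi(d;\bar y))=\mu(\psi(d^*;\bar y))$ for every $\psi$, so $w_i=\mu(d_{i-1}^*\le y_0<d_i^*)$ and $w_{n+1}=\mu(y_0\ge d_n^*)$. Define a measure over $Md^*$ by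
\[
\tau'(\theta(x,d^*;\bar m))=\int\nu(\theta(b',d;\bar y))\,d\rho(\operatorname{tp}(b'/M)).
\]
It is well defined: if $\theta(x,d^*;\bar m)$ and $\theta'(x,d^*;\bar m)$ are equivalent, then $\forall x\,(\theta\leftrightarrow\theta')(x,w;\bar m)$ lies in $h_d(\nu)$, so $\forall x\,(\theta\leftrightarrow\theta')(x,d;\bar y)$ lies in $\nu$. By \eqref{eq:tau} it extends $\tau$, and $\tau'(x<d_i^*)=\rho(x<d_i)=i/n$. Thus $d^*$ and $\tau'$, with the same formulas, form a sandwich for $(\varphi,\tau)$, and the bounds of Lemma~\ref{lem:meas} for $\int F^\varphi_\mu\,d\tau$ are the same numbers $I^-$ and $I^+$. The two sides differ by at most $1/n$ for every $n$.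
\end{example}

Although $d$ lies in $M$ in this example, $d^*$ need not. When $\nu$ is a measure, the type of $d^*$ over $M$ is random, with law $(h_d)_*\nu$, and $\tau'$ is replaced by the joint law $\gamma$ on $S_{xw}(M)$ of the moved pair $(b^*,d^*)$. The numbers still match because the formulas $\theta_i^\pm(x,w)$ have no parameters: whether $\theta_i^\pm(b^*,d^*)$ holds is decided by $(b',d)$ before the move, while the type of $d^*$ over $M$ depends only on the move. The two are independent.

\begin{theorem}\label{thm:B}
Let $T$ be arbitrary. Let $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and universally measurable over $M$, let $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ be arbitrary, let $b\in\mathfrak C^x$, and let $\varphi(x;\bar y)$ be a formula. Suppose that $(\varphi,\rho)$ admits sandwiches, where $\rho=(h_b)_*\lambda$. Then $F^\varphi_{\mu*\nu}$ is $\rho$-measurable and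
\[
\int F^\varphi_{\mu*\nu}\,d(h_b)_*\lambda=(\mu*(\nu*\lambda))(\varphi(b;\bar y)).
\]
The hypothesis holds whenever
\begin{enumerate}
\item[(i)] $\varphi$ is NIP, and in this case $F^\varphi_\sigma$ is universally measurable for every $M$-invariant $\sigma$; or
\item[(ii)] $\lambda$ is a type.
\end{enumerate}
In particular, if $T$ is NIP, then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $\mu,\nu\in\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ and all $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$; that is, the semigroup $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ acts on $\mathfrak M_{\bar m}(\mathfrak C)$.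
\end{theorem}

Theorem~\ref{thm:A} is the special case of the last statement in which $\lambda$ is $M$-invariant.

\begin{proof}
By Lemma~\ref{lem:welldef}, $\mu*\nu$, $\nu*\lambda$ and $\mu*(\nu*\lambda)$ are elements of $\mathfrak M_{\bar m}(\mathfrak C)$, and $\mu*\nu$ is $M$-invariant. Lemma~\ref{lem:meas} with $\sigma=\mu*\nu$ shows that $F^\varphi_{\mu*\nu}$ is $\rho$-measurable. Let $\tau=(h_b)_*(\nu*\lambda)$ and
\[
A=\int F^\varphi_\mu\,d\tau=(\mu*(\nu*\lambda))(\varphi(b;\bar y)),\qquad B=\int F^\varphi_{\mu*\nu}\,d\rho .
\]
Fix $\varepsilon>0$ and an $\varepsilon$-sandwich, and put $w_i=(\mu*\nu)(\psi_i(d;\bar y))$ and $I^\pm=\sum_iw_i\,\rho'(\theta_i^\pm(x,d))$. By Lemma~\ref{lem:meas}, $I^-\le B\le I^+$ and $I^+-I^-\le\varepsilon$. We show that $I^-\le A\le I^+$; then $|A-B|\le\varepsilon$, and $A=B$ follows.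

\medskip\noindent\emph{The measure $\gamma$.} For an $\mathcal L$-formula $\theta(x,w;\bar y)$ put
\begin{equation}\label{eq:gamma}
\gamma[\theta(x,w;\bar m)]=\int_{S_x(Md)}\nu(\theta(b',d;\bar y))\,d\rho'(\operatorname{tp}(b'/Md)).
\end{equation}
The integrand is $F^\theta_\nu\circ j$, where $j\colon S_x(Md)\to S_{xw}(M)$, $\operatorname{tp}(b'/Md)\mapsto\operatorname{tp}(b'd/M)$, is continuous; so it is universally measurable by Lemma~\ref{lem:measure}(c). By \eqref{eq:h} the integrand also equals $(h_{b'd})_*\nu\,[\theta(x,w;\bar m)]$. Hence it depends only on the clopen set $[\theta(x,w;\bar m)]$ and is, for each $b'$, a finitely additive probability in that set. So $\gamma$ is a finitely additive probability on the clopen subsets of $S_{xw}(M)$, and we denote its regular Borel extension by $\gamma$ as well. Let $\pi_x,\pi_w$ be the restriction maps from $S_{xw}(M)$ to $S_x(M)$ and $S_w(M)$, and $r\colon S_x(Md)\to S_x(M)$ the restriction map, with $r_*\rho'=\rho$.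

\medskip\noindent(a) \emph{$(\pi_x)_*\gamma=\tau$.} For $\theta(x;\bar y)$ the integrand in \eqref{eq:gamma} is $F^\theta_\nu\circ r$, so
\[
(\pi_x)_*\gamma\,[\theta(x;\bar m)]=\int F^\theta_\nu\circ r\,d\rho'=\int F^\theta_\nu\,d\rho=\tau[\theta(x;\bar m)]
\]
by \eqref{eq:tau}. Both measures are regular, so they are equal.

\medskip\noindent(b) \emph{$\gamma[\chi(w)]=1$.} The integrand is $\nu(\chi(d))=1$, because $\chi(d)$ is a true sentence.

\medskip\noindent(c) \emph{For each $i$ and each sign, $\int\mathbf 1_{[\theta_i^\pm(x,w)]}\cdot(F^{\psi_i}_\mu\circ\pi_w)\,d\gamma=\rho'(\theta_i^\pm(x,d))\,w_i$.} Write $\theta$ for $\theta_i^\pm$ and $t=\rho'(\theta(x,d))$. Let $\gamma_\theta$ be the push-forward under $\pi_w$ of the restriction of $\gamma$ to the clopen set $[\theta(x,w)]$; it is regular by Lemma~\ref{lem:measure}(b). For a formula $\xi(w;\bar y)$, the sentence $\theta(b',d)$ does not involve $\bar y$, so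
\begin{align*}
\gamma_\theta[\xi(w;\bar m)]&=\int\nu\big(\theta(b',d)\wedge\xi(d;\bar y)\big)\,d\rho'(\operatorname{tp}(b'/Md))\\
&=\int\mathbf 1_{[\theta(x,d)]}\,\nu(\xi(d;\bar y))\,d\rho'=t\cdot(h_d)_*\nu\,[\xi(w;\bar m)].
\end{align*}
By regularity, $\gamma_\theta=t\cdot(h_d)_*\nu$ as Borel measures. Integrating the universally measurable function $F^{\psi_i}_\mu$, the left side of (c) equals
\[
\int F^{\psi_i}_\mu\,d\gamma_\theta=t\int F^{\psi_i}_\mu\,d(h_d)_*\nu=t\,(\mu*\nu)(\psi_i(d;\bar y))=t\,w_i .
\]

\medskip\noindent\emph{The bounds for $A$.} By (a) and Lemma~\ref{lem:measure}(c), $A=\int F^\varphi_\mu\circ\pi_x\,d\gamma$. Let $q\in[\chi(w)]$ and realize it by $(b^*,d^*)$ in $\mathfrak C$. Lemma~\ref{lem:ineq} with $\sigma=\mu$ says that at the point $q$,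
\[
\sum_i\mathbf 1_{[\theta_i^-(x,w)]}\cdot(F^{\psi_i}_\mu\circ\pi_w)\ \le\ F^\varphi_\mu\circ\pi_x\ \le\ \sum_i\mathbf 1_{[\theta_i^+(x,w)]}\cdot(F^{\psi_i}_\mu\circ\pi_w).
\]
By (b) this holds $\gamma$-almost everywhere. Integrating and using (c) gives $I^-\le A\le I^+$.

\medskip\noindent\emph{The two cases and the NIP statement.} If $\varphi$ is NIP, Lemma~\ref{lem:sandwich} gives sandwiches for $(\varphi,\rho_0)$ for every Keisler measure $\rho_0$ on $S_x(M)$. This includes $\rho$, and with Lemma~\ref{lem:meas} it shows that $F^\varphi_\sigma$ is universally measurable for every $M$-invariant $\sigma$. If $\lambda$ is a type, then $\rho$ is a Dirac measure and Example~\ref{ex:dirac} applies. If $T$ is NIP, then by (i) every $M$-invariant measure, including $\mu$, $\nu$ and $\mu*\nu$, is universally measurable over $M$, so all products are defined and the displayed identity holds for all $\varphi$ and $b$.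
\end{proof}

\begin{remark}\label{rem:hyp}
The exchange of integrals that fails in general is carried out in (c) for the functions $\mathbf 1_{[\theta]}\cdot(F^{\psi_i}_\mu\circ\pi_w)$, and there it is harmless: it reduces to comparing two regular measures on clopen sets, as in the case where $\lambda$ is a type, because $d$ is a single tuple and $(h_d)_*\nu$ a single measure. NIP enters only through Lemma~\ref{lem:sandwich}; Borel-definability of invariant measures in NIP theories is not used. The invariance of $\mu$ and $\nu$ is needed to define the functions $F_\mu$, $F_\nu$ and the measure $\gamma$, while $\lambda$ and $b$ enter only through $\rho$. The universal measurability of $\mu$ and $\nu$ is assumed for all formulas because the proof integrates $F^{\psi_i}_\mu$ and $F^\theta_\nu$ for formulas that are not assumed to be NIP. In case (ii) the product $(\mu*\nu)*\lambda$ is defined, so associativity holds in an arbitrary theory when $\lambda$ is a type.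
\end{remark}

\section{Failure in the presence of the independence property}\label{sec:counter}

An $M$-invariant measure $\sigma$ is \emph{definable over $\emptyset$} if $\sigma(\varphi(b;\bar y))$ depends only on $\operatorname{tp}(b/\emptyset)$ and is a continuous function of it, for every $\varphi$. Then each $F^\varphi_\sigma$ is continuous.

\begin{theorem}\label{thm:C}
There are a complete theory $T$ with IP in a countable language, $M\prec\mathfrak C$ with enumeration $\bar m$, and $M$-invariant $\mu,\nu,\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ such that $\mu$ and $\nu$ are types that are Borel-definable over $M$ (the sets $(F^\varphi_\mu)^{-1}(1)$ and $(F^\varphi_\nu)^{-1}(1)$ are Boolean combinations of closed sets), $\mu*\nu$ is a type definable over $\emptyset$, $\lambda$ is definable over $\emptyset$, and $(\mu*\nu)*\lambda\ne\mu*(\nu*\lambda)$.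
\end{theorem}

The construction uses no set-theoretic hypothesis beyond ZFC. It follows the picture at the end of Section~\ref{sec:exchange}, with one relation for each of the three measures. A relation $E$ assigns to each point a code in $2^\omega$, and $\lambda$ makes this code a sequence of fair coin tosses. The type $\nu$ connects, through a relation $R$, a point with code $s$ to a vertex reserved for $s$. The type $\mu$ tests, through a relation $Q$, whether a point is $R$-connected to some vertex of $M$.

\begin{proof}
\emph{The theory.} Take four sorts $X,A,C,D$ and relations $R\subseteq X\times A$, $Q\subseteq X\times C$, $E\subseteq X\times D$. Let $T$ be the theory of the Fra\"iss\'e limit of the class of all finite structures in this language. It is complete, has quantifier elimination, and its models $N$ have the extension property: if $B\subseteq N$ is finite and $B'\supseteq B$ is a finite structure, then $B'$ embeds into $N$ over $B$. In particular $R(x;z)$ shatters arbitrarily large finite sets, so $T$ has IP. Moreover every structure $N\supseteq\mathfrak C$ in this language embeds over $\mathfrak C$ into an elementary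 extension of $\mathfrak C$: a finite part of the elementary diagram of $\mathfrak C$ together with the quantifier-free diagram of $N$ is satisfied in $\mathfrak C$ by the extension property, and compactness applies.

Let $M$ be a model of size $2^{\aleph_0}$ containing distinct $e_i\in D(M)$ for $i<\omega$, distinct $a_s\in A(M)$ for $s\in2^\omega$, and $c_0\in C(M)$, and let $\mathfrak C\succ M$ be a monster model in which $M$ is small. Enumerate $M$ without repetition and write $y_g$ for the variable corresponding to $g\in M$. Call an atomic formula a \emph{cross formula} if it involves one variable from $x$ and one from $\bar y$. Take a copy $\{\hat g:g\in M\}$ of $M$ disjoint from $\mathfrak C$ and prescribe the relations between $\mathfrak C$ and the copy arbitrarily. The resulting structure embeds over $\mathfrak C$ into an elementary extension, and by quantifier elimination the copy realizes $\operatorname{tp}(\bar m/\emptyset)$ and the prescription determines its type over $\mathfrak C$. So each prescription defines a point of $S_{\bar m}(\mathfrak C)$.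

\medskip\noindent\emph{The measures.} In each line below, the relations listed, for $b'\in X(\mathfrak C)$, are the only ones that hold between $\mathfrak C$ and the copy:
\begin{align*}
\mu:&\quad Q(b',\hat c_0)\iff R(b',a)\text{ for some }a\in A(M);\\
\nu:&\quad R(b',\hat a_s)\iff\forall i\,\big(E(b',e_i)\Leftrightarrow s(i)=1\big),\quad\text{for each }s\in2^\omega;\\
q_s:&\quad E(b',\hat e_i)\iff s(i)=1,\quad\text{for each }i<\omega .
\end{align*}
The last line defines one type $q_s$ for each $s\in2^\omega$. The map $s\mapsto q_s$ is continuous: for an atomic formula over $\mathfrak C$, the set of $s$ for which it lies in $q_s$ is $\{s:s(i)=1\}$ if the formula is $E(b';y_{e_i})$, and is $\emptyset$ or $2^\omega$ otherwise, and every formula is a Boolean combination of atomic ones. Let $P$ be the fair coin-tossing measure on $2^\omega$ and $\lambda$ its push-forward under $s\mapsto q_s$, a regular measure by the argument of Lemma~\ref{lem:measure}(b).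

\medskip\noindent\emph{Invariance and definability.} Let $\sigma$ be $\mu$ or $\nu$ and let $\alpha(x;\bar y)$ be atomic. If $\alpha$ involves only $x$ or only $\bar y$, then the set of $\operatorname{tp}(b/M)$ with $\alpha(b;\bar y)\in\sigma$ is clopen. If $\alpha$ is a cross formula, the set is empty, except in two cases, where it is the preimage under a coordinate projection of one of the following subsets of the space of $1$-types of sort $X$ over $M$:
\[
U=\bigcup_{a\in A(M)}[R(x,a)],\qquad Z_s=\{p:E(x,e_i)\in p\Leftrightarrow s(i)=1\text{ for all }i\}.
\]
The open set $U$ arises from $\mu$ and $Q(x;y_{c_0})$, and the closed set $Z_s$ from $\nu$ and $R(x;y_{a_s})$. In all cases membership of $\alpha(b;\bar y)$ in $\sigma$ depends only on $\operatorname{tp}(b/M)$. By quantifier elimination, $\mu$ and $\nu$ are $M$-invariant and each $F^\varphi_\sigma$ is the indicator of a Boolean combination of closed sets. For $\lambda$, the set $\{s:\varphi(b;\bar y)\in q_s\}$ depends only on the quantifier-free type of $b$ over $\emptyset$. There are finitely many such types in the variables $x$, each isolated by a formula, so $\lambda(\varphi(b;\bar y))$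 is a locally constant function of $\operatorname{tp}(b/\emptyset)$. Thus $\lambda$ is definable over $\emptyset$, and in particular $M$-invariant.

\medskip\noindent\emph{The product $(\mu*\nu)*\lambda$.} As $\mu,\nu$ are types, $(\mu*\nu)(\varphi(b;\bar y))=F^\varphi_\mu(h_b(\nu))\in\{0,1\}$, so $\mu*\nu$ is a type. Let $b'\in X(\mathfrak C)$ and define $s$ by $s(i)=1\Leftrightarrow E(b',e_i)$. Then $R(b';y_{a_s})\in\nu$, so $R(x,a_s)\in h_{b'}(\nu)$ and $h_{b'}(\nu)\in U$. Hence $Q(b';y_{c_0})\in\mu*\nu$ for \emph{every} $b'\in X(\mathfrak C)$. For every other cross formula $\alpha$ we have $F^\alpha_\mu=0$, so no instance of $\alpha$ lies in $\mu*\nu$. Membership of $\varphi(b;\bar y)$ in $\mu*\nu$ therefore depends only on the quantifier-free type of $b$ over $\emptyset$, and $\mu*\nu$ is definable over $\emptyset$. So $(\mu*\nu)*\lambda$ is defined, and for any $b\in X(\mathfrak C)$,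
\[
((\mu*\nu)*\lambda)(Q(b;y_{c_0}))=\int1\,d(h_b)_*\lambda=1 .
\]

\medskip\noindent\emph{The product $\mu*(\nu*\lambda)$.} Let $\tau=(h_b)_*(\nu*\lambda)$. Since $F^{Q(x;y_{c_0})}_\mu=\mathbf 1_U$, we have $(\mu*(\nu*\lambda))(Q(b;y_{c_0}))=\tau(U)$. For $a\in A(M)$,
\[
\tau[R(x,a)]=(\nu*\lambda)(R(b;y_a))=P\big\{s:F^{R(x;y_a)}_\nu(h_b(q_s))=1\big\}.
\]
If $a$ is not of the form $a_t$, then $F^{R(x;y_a)}_\nu=0$ and the value is $0$. If $a=a_t$, the value is $P\{s:h_b(q_s)\in Z_t\}$. Now $E(x,e_i)\in h_b(q_s)$ if and only if $s(i)=1$, so $h_b(q_s)\in Z_t$ if and only if $s=t$, and the value is $P(\{t\})=0$. A compact set $K\subseteq U$ is covered by finitely many sets $[R(x,a)]$, so $\tau(K)=0$, and $\tau(U)=0$ by regularity. The two products take the values $1$ and $0$ at $Q(b;y_{c_0})$.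
\end{proof}

\begin{remark}
One sees directly why $Q(x;z)$ and $\rho=(h_b)_*\lambda$ have no $\varepsilon$-sandwich with $\varepsilon\le1$. Given $d,\rho',\psi_i,\theta_i^\pm$ satisfying (S1) and (S2), take $c\in C(\mathfrak C)$ not in $d$, and $i$ with $\models\psi_i(d;c)$. For $b'\in X(\mathfrak C)$ outside $d$, the extension property gives points with the same quantifier-free type over $d$ as $b'$, one satisfying $Q(x;c)$ and one not. By quantifier elimination and (S2), $b'$ satisfies $\theta_i^+(x,d)\wedge\neg\theta_i^-(x,d)$. Each remaining point, an entry $d_j$ of $d$, has its type over $M$ in some $Z_t$, so $\rho'(x=d_j)\le\rho(Z_t)=0$. The difference in (S3) has measure $1$.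
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHK}
Kyle Gannon, Daniel Max Hoffmann, Krzysztof Krupi\'nski,
\emph{Convolution semigroups for automorphism dynamics},
arXiv:2507.23503 (2025).

\bibitem{LM}
{\L}o\'s and Marczewski,
\emph{Extensions of measure},
Fund. Math. 36 (1949).

\end{thebibliography}
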